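\title{The number of $Q$-points is finite or $2^{\mathfrak{c}}$}

\begin{abstract}
Counted up to isomorphism, the number of $Q$-points is known to be finite, $2^{\mathfrak{d}}$, or $2^{\mathfrak{c}}$. We show that the middle value never occurs as a separate case: if $\mathfrak{d}<\mathfrak{c}$ and there are infinitely many $Q$-points, then there are $2^{\mathfrak{c}}$ of them. Hence no model of ZFC has exactly $2^{\mathfrak{d}}$ many $Q$-points together with $2^{\mathfrak{d}}<2^{\mathfrak{c}}$, and ZFC proves that the number of $Q$-points is finite or $2^{\mathfrak{c}}$. More precisely, if $\mathfrak{d}<\mathfrak{c}$, then the closure in $\beta\omega$ of any countably infinite family of pairwise non-isomorphic $Q$-points contains a closed set of $2^{\mathfrak{c}}$ pairwise not nearly coherent $Q$-points. They are the limits of the given family along a filter that is built in $\mathfrak{d}$ steps and all of whose members have positive upper density.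
\end{abstract}

\section{The question and the results}

A \emph{$Q$-point} is a nonprincipal ultrafilter $V$ on $\omega$ such that for every partition of $\omega$ into finite sets some $A\in V$ meets each piece in at most one point. The partitions of $\omega$ into finite sets are exactly the partitions into the nonempty fibers of a finite-to-one map. So a nonprincipal ultrafilter $V$ is a $Q$-point if and only if every finite-to-one map $\varphi\colon\omega\to\omega$ is injective on some member of $V$: merging finitely many points at a time destroys nothing that $V$ can see.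

For a map $\varphi\colon\omega\to\omega$ and an ultrafilter $W$ on $\omega$, the image $\varphi(W)=\{B\subseteq\omega:\varphi^{-1}[B]\in W\}$ is again an ultrafilter. Ultrafilters $W,W'$ are \emph{isomorphic} (in the sense of Rudin--Keisler), written $W\cong W'$, if $W'=\sigma(W)$ for a permutation $\sigma$ of $\omega$. Permutations carry $Q$-points to $Q$-points, and throughout the paper \emph{the number of $Q$-points} means the number of isomorphism classes of $Q$-points.

Let $\mathfrak{c}=2^{\aleph_0}$, and let $\mathfrak{d}$ be the \emph{dominating number}, the least size of a family of functions $\omega\to\omega$ such that every function is bounded by a member of the family at all but finitely many arguments. Recall that $\aleph_1\le\mathfrak{d}\le\mathfrak{c}$. The following result is known, and we quote it without proof.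

\begin{theorem}[Trichotomy]\label{thm:tri}
In ZFC, the number of $Q$-points is either finite, or $2^{\mathfrak{d}}$, or $2^{\mathfrak{c}}$.
\end{theorem}

If $\mathfrak{d}=\mathfrak{c}$, for instance under the continuum hypothesis, the two infinite values coincide. They differ exactly when $2^{\mathfrak{d}}<2^{\mathfrak{c}}$, and the problem, posed by Horvath and \"Ozalp \cite{HO}, is whether the middle value can then be attained:
\begin{quote}
\emph{Is there a model of ZFC in which the number of $Q$-points is exactly $2^{\mathfrak{d}}$ and $2^{\mathfrak{d}}<2^{\mathfrak{c}}$?}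
\end{quote}

One might guess that there is. Being a $Q$-point can be tested against $\mathfrak{d}$ many finite-to-one maps (Section~\ref{sec:limits}), so one aims at a $Q$-point by a recursion of length $\mathfrak{d}$, and a recursion that branches in two at each step has $2^{\mathfrak{d}}$ outcomes. What speaks against this guess is the topology of $\beta\omega$: every infinite closed subset has $2^{\mathfrak{c}}$ points. An isomorphism class has at most $\mathfrak{c}$ members, so a single infinite closed set of $Q$-points already yields $2^{\mathfrak{c}}$ classes. It is therefore enough to make one recursion end in a filter that leaves infinitely many possibilities open, and we show that this can be arranged when $\mathfrak{d}<\mathfrak{c}$.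

Ultrafilters $W,W'$ on $\omega$ are \emph{nearly coherent} if $g(W)=g(W')$ for some finite-to-one $g\colon\omega\to\omega$.

\begin{theorem}\label{thm:main}
Assume $\mathfrak{d}<\mathfrak{c}$, and let $(V_y)_{y\in D}$ be a countably infinite family of pairwise non-isomorphic $Q$-points. Then the closure of $\{V_y:y\in D\}$ in $\beta\omega$ contains a closed set $H$ with $|H|=2^{\mathfrak{c}}$, all of whose members are $Q$-points and pairwise not nearly coherent (in particular pairwise non-isomorphic).
\end{theorem}

\begin{theorem}\label{thm:count}
If $\mathfrak{d}<\mathfrak{c}$ and there are infinitely many $Q$-points up to isomorphism, then there are exactly $2^{\mathfrak{c}}$ of them.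
\end{theorem}

\begin{proof}
Theorem~\ref{thm:main} gives $2^{\mathfrak{c}}$ pairwise non-isomorphic $Q$-points, and there are at most $2^{\mathfrak{c}}$ ultrafilters on $\omega$.
\end{proof}

\begin{corollary}\label{cor:answer}
There is no model of ZFC in which the number of $Q$-points is exactly $2^{\mathfrak{d}}$ and $2^{\mathfrak{d}}<2^{\mathfrak{c}}$.
\end{corollary}

\begin{proof}
If $2^{\mathfrak{d}}<2^{\mathfrak{c}}$, then $\mathfrak{d}<\mathfrak{c}$, so by Theorem~\ref{thm:count} the number of $Q$-points is finite or $2^{\mathfrak{c}}$. The cardinal $2^{\mathfrak{d}}$ is neither.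
\end{proof}

\begin{theorem}\label{thm:dichotomy}
In ZFC, the number of $Q$-points is either finite or exactly $2^{\mathfrak{c}}$.
\end{theorem}

\begin{proof}
If $\mathfrak{d}<\mathfrak{c}$, this is Theorem~\ref{thm:count}. If $\mathfrak{d}=\mathfrak{c}$, it is Theorem~\ref{thm:tri}, because $2^{\mathfrak{d}}=2^{\mathfrak{c}}$.
\end{proof}

This is the only use of Theorem~\ref{thm:tri}. The rest of the paper proves Theorem~\ref{thm:main}. The set $H$ consists of limits of the $V_y$ along ultrafilters on the index set $D$. Section~\ref{sec:limits} reduces the theorem to finding a filter $G$ on $D$ that contains $\mathfrak{d}$ many prescribed kinds of ``discrete'' sets and has infinitely many ultrafilter extensions. Section~\ref{sec:density} shows that the second demand holds if $G$ has fewer than $\mathfrak{c}$ generators and its members have positive upper density with respect to suitable finite blocks. The heart of the proof is the step lemma (Sections~\ref{sec:step}--\ref{sec:proofstep}): one more discrete set can be added to a family of fewer than $\mathfrak{d}$ sets without losing positive density. Section~\ref{sec:recursion}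 runs the recursion.

\section{Limits of $Q$-points}\label{sec:limits}

\subsection*{Ultrafilter limits}
For a countably infinite set $D$, the space $\beta D$ consists of all ultrafilters on $D$, with the basic clopen sets $\widehat{O}=\{u\in\beta D:O\in u\}$ for $O\subseteq D$. It is compact and Hausdorff. For a filter $G$ on $D$, the set $[G]$ of ultrafilters extending $G$ is closed and nonempty, and $G=\bigcap[G]$. We use the fact that every infinite closed subset of $\beta\omega$ has cardinality $2^{\mathfrak{c}}$ \cite[3.6.14]{Eng}.

Let $(V_y)_{y\in D}$ be ultrafilters on $\omega$. For $Y\in\beta D$ put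
\[
W_Y=Y\text{-}\lim V_y=\bigl\{B\subseteq\omega:\{y:B\in V_y\}\in Y\bigr\}.
\]
This is an ultrafilter on $\omega$. The map $Y\mapsto W_Y$ is continuous, since the preimage of $\widehat{B}$ is the clopen set determined by $\{y:B\in V_y\}$. Its range is the closure of $\{V_y:y\in D\}$: the range is compact, it contains each $V_y$ (take $Y$ principal), and every $B\in W_Y$ belongs to some $V_y$. For every map $\varphi$ we have $\varphi(W_Y)=Y\text{-}\lim\varphi(V_y)$, as both sides consist of the sets $B$ with $\{y:\varphi^{-1}[B]\in V_y\}\in Y$. Finally, two maps that agree on a member of $W$ send $W$ to the same ultrafilter.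

\begin{lemma}\label{lem:iso}
If $V$ is a $Q$-point and $\varphi$ is finite-to-one, then $\varphi(V)\cong V$. Consequently, $\varphi(V)\ne\varphi(V')$ whenever $V,V'$ are non-isomorphic $Q$-points.
\end{lemma}

\begin{proof}
Let $\varphi$ be injective on $S_0\in V$. Split the infinite set $S_0$ into two infinite parts, and let $S$ be the part in $V$. Then $S$ is co-infinite, and so is $\varphi[S]$, which misses the infinite set $\varphi[S_0\setminus S]$. Hence $\varphi{\upharpoonright}S$ extends to a permutation $\sigma$ of $\omega$, and $\varphi(V)=\sigma(V)$.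
\end{proof}

\begin{definition}
A set $X\subseteq D$ is \emph{discrete for} a family $(p_y)_{y\in D}$ of ultrafilters on $\omega$ if there are pairwise disjoint sets $C_y\in p_y$ $(y\in X)$.
\end{definition}

To make a finite-to-one map $\varphi$ injective on a member of $W_Y$, one glues together sets $S_y\in V_y$ on which $\varphi$ is injective. The gluing works if the images $\varphi[S_y]$ are disjoint, so the family that has to be discrete is $(\varphi(V_y))_y$ and not $(V_y)_y$. The following example shows that the difference is real.

\begin{example}\label{ex:copies}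
Let $V$ be a $Q$-point. Partition $\omega$ into consecutive intervals $L_k=[m_k,m_k+k]$, and for $y\in\omega$ let $s_y(k)=m_k+\min(y,k)$ and $V_y=s_y(V)$. Each $V_y$ is isomorphic to $V$ by Lemma~\ref{lem:iso}, and $\omega$ is discrete for $(V_y)_y$ via $C_y=\{m_k+y:k\ge y\}$. But the map that collapses $L_k$ to $k$ sends every $V_y$ to $V$. If $Y$ is nonprincipal and $T\in W_Y$, then $T\in V_y\cap V_{y'}$ for some $y\ne y'$, so $s_y^{-1}[T]\cap s_{y'}^{-1}[T]\in V$ contains some $k\ge\max(y,y')$, and $T$ meets $L_k$ in two points. Thus $W_Y$ is not a $Q$-point, and the only $Q$-points in the closure of $\{V_y:y\in\omega\}$ are the countably many $V_y$. Theorem~\ref{thm:main} fails for distinct $Q$-points that are allowed to be isomorphic.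
\end{example}

\subsection*{A family of $\mathfrak{d}$ test maps}
There are $\mathfrak{c}$ finite-to-one maps, too many for a recursion of length $\mathfrak{d}$. We replace them by maps that collapse long intervals.

Fix a family $\mathcal{F}$ of $\mathfrak{d}$ nondecreasing functions $f$ with $f(x)\ge x$ such that every $g\in\omega^\omega$ is \emph{everywhere} bounded by some $f\in\mathcal{F}$. To obtain it, take a dominating family of size $\mathfrak{d}$ and replace each member $g$ by the functions $x\mapsto m+x+\max_{z\le x}g(z)$, $m\in\omega$; the constant $m$ absorbs the finitely many exceptions. For $f\in\mathcal{F}$ let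
\[
i_0=0,\qquad i_{k+1}=f(i_k)+1,\qquad I_k=[i_k,i_{k+1}),
\]
and for $x\in I_k$ let $\varphi_{f,0}(x)=\lfloor k/2\rfloor$ and $\varphi_{f,1}(x)=\lfloor(k+1)/2\rfloor$. The fibers of $\varphi_{f,0}$ are $I_0\cup I_1,\ I_2\cup I_3,\dots$, and those of $\varphi_{f,1}$ are $I_0,\ I_1\cup I_2,\ I_3\cup I_4,\dots$. Let $\Phi=\{\varphi_{f,j}:f\in\mathcal{F},\,j<2\}$. It consists of at most $\mathfrak{d}$ finite-to-one maps.

\begin{lemma}\label{lem:capture}
Let $\mathcal{E}$ be a family of finite subsets of $\omega$ such that each point lies in only finitely many of them. Then there is $f\in\mathcal{F}$ such that every $E\in\mathcal{E}$ is contained in $I_k\cup I_{k+1}$ for some $k$. In particular, on each $E\in\mathcal{E}$ one of the maps $\varphi_{f,0},\varphi_{f,1}$ is constant, and any two values of $\varphi_{f,0}$ on $E$ differ by at most $1$.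
\end{lemma}

\begin{proof}
For each $x$ only finitely many $E\in\mathcal{E}$ meet $[0,x]$. Choose $f\in\mathcal{F}$ such that $f(x)\ge\max E$ for all $x$ and all such $E$. If $E\ne\emptyset$ and $\min E=x\in I_k$, then $\max E\le f(x)\le f(i_{k+1})<i_{k+2}$. On $I_k\cup I_{k+1}$ the map $\varphi_{f,0}$ is constant if $k$ is even, and $\varphi_{f,1}$ is constant if $k$ is odd.
\end{proof}

\begin{lemma}\label{lem:coh}
Let $W,W'$ be ultrafilters on $\omega$ and let $g,g'$ be finite-to-one with $g(W)=g'(W')$. Then $\varphi(W)=\varphi(W')$ for some $\varphi\in\Phi$. This applies if $W,W'$ are nearly coherent, and also if they are isomorphic.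
\end{lemma}

\begin{proof}
The sets $E_v=g^{-1}(v)\cup g'^{-1}(v)$, $v\in\omega$, are finite, and each point lies in at most two of them. Take $f$ from Lemma~\ref{lem:capture} and let $N_j$ be the set of $v$ such that $\varphi_{f,j}$ is constant on $E_v$. Since $N_0\cup N_1=\omega$, some $N_j$ belongs to $g(W)=g'(W')$. Let $\psi\colon\omega\to\omega$ send each $v\in N_j$ with $E_v\ne\emptyset$ to the value of $\varphi_{f,j}$ on $E_v$. Then $\varphi_{f,j}=\psi\circ g$ on $g^{-1}[N_j]\in W$ and $\varphi_{f,j}=\psi\circ g'$ on $g'^{-1}[N_j]\in W'$, so
\[
\varphi_{f,j}(W)=\psi(g(W))=\psi(g'(W'))=\varphi_{f,j}(W').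
\]
For nearly coherent ultrafilters take $g=g'$. If $\sigma(W)=W'$ for a permutation $\sigma$, take $g=\sigma$ and $g'$ the identity.
\end{proof}

So isomorphic ultrafilters are nearly coherent, and by Lemma~\ref{lem:iso} the two notions coincide for $Q$-points.

\begin{proposition}\label{prop:limits}
Let $(V_y)_{y\in D}$ be $Q$-points, and let $G$ be a filter on $D$ such that for every $\varphi\in\Phi$ some $X\in G$ is discrete for $(\varphi(V_y))_{y\in D}$.
\begin{enumerate}
\item[(a)] $W_Y$ is a $Q$-point for every $Y\in[G]$.
\item[(b)] If $Y\ne Y'$ are in $[G]$, then $W_Y$ and $W_{Y'}$ are not nearly coherent.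
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Every cofinite set lies in every $V_y$, hence in $W_Y$, so $W_Y$ is nonprincipal. Let $\mathcal{E}$ be a partition of $\omega$ into finite sets. Take $f$ from Lemma~\ref{lem:capture}, put $\varphi=\varphi_{f,0}$, and let $X\in G$ be discrete for $(\varphi(V_y))_y$ via $(C_y)_{y\in X}$. For $y\in X$ choose $S_y\in V_y$ with $S_y\subseteq\varphi^{-1}[C_y]$ and $\varphi{\upharpoonright}S_y$ injective; this is where the $V_y$ have to be $Q$-points. The set $T=\bigcup_{y\in X}S_y$ belongs to $V_y$ for all $y\in X\in Y$, so $T\in W_Y$, and $\varphi{\upharpoonright}T$ is injective because the $C_y$ are disjoint. One of the sets $\{x\in T:\varphi(x)\text{ even}\}$, $\{x\in T:\varphi(x)\text{ odd}\}$ lies in $W_Y$; call it $T'$. The values of $\varphi$ at two distinct points of $T'$ differ by at least $2$, so two such points do not lie in the same piece of $\mathcal{E}$.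

(b) By Lemma~\ref{lem:coh} it suffices to show $\varphi(W_Y)\ne\varphi(W_{Y'})$ for every $\varphi\in\Phi$. Let $X\in G$ be discrete for $(\varphi(V_y))_y$ via $(C_y)_{y\in X}$. Choose $E\subseteq X$ with $E\in Y$ and $E\notin Y'$, so that $X\setminus E\in Y'$, and put $C=\bigcup_{y\in E}C_y$. Then $C\in\varphi(V_y)$ for $y\in E$, while for $y\in X\setminus E$ the set $C$ is disjoint from $C_y$ and so $C\notin\varphi(V_y)$. Hence $C\in\varphi(W_Y)$ and $C\notin\varphi(W_{Y'})$.
\end{proof}

\section{Filters of positive density with few generators}\label{sec:density}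

We need a filter $G$ as in Proposition~\ref{prop:limits} with $[G]$ infinite. It will have at most $\mathfrak{d}<\mathfrak{c}$ generators, and we must keep these generators from deciding every subset of $D$. For this we give $D$ a structure with $\mathfrak{c}$ independent ways of cutting it in half, together with a notion of size under which no large set can take sides in infinitely many cuts.

Let $J_n$ be the set of all functions $a\colon\{0,1\}^n\to\{0,1\}$, so $|J_n|=2^{2^n}$. From now on $D=\bigcup_nJ_n$, a countably infinite set partitioned into the finite \emph{blocks} $J_n$. For $B\subseteq D$ let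
\[
d_n(B)=\frac{|B\cap J_n|}{|J_n|},\qquad\overline{d}(B)=\limsup_nd_n(B).
\]
We call $\overline{d}(B)$ the \emph{upper density} of $B$. It is monotone and subadditive, so the sets of upper density $0$ form an ideal, which does not contain $D$. For $x\in2^\omega$ and $i<2$ let
\[
Z^i_x=\bigcup_n\{a\in J_n:a(x{\upharpoonright}n)=i\}.
\]
Then $D$ is the disjoint union of $Z^0_x$ and $Z^1_x$. Under $d_n$ the values $a(s)$, $s\in\{0,1\}^n$, are independent fair coins, and $x$ reads the coin number $x{\upharpoonright}n$. If $x_1,\dots,x_k\in2^\omega$ are distinct, then for all large $n$ the strings $x_j{\upharpoonright}n$ are distinct, so that $k$ different coins are read, and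
\begin{equation}\label{eq:indep}
d_n\Bigl(\bigcap_{j=1}^kZ^{i_j}_{x_j}\Bigr)=2^{-k}\qquad\text{for all }i_1,\dots,i_k<2\text{ and all large }n.
\end{equation}

\begin{proposition}\label{prop:many}
Let $G$ be a filter on $D$ with a base of size less than $\mathfrak{c}$, and suppose that $\overline{d}(A)>0$ for all $A\in G$. Then $|[G]|=2^{\mathfrak{c}}$.
\end{proposition}

\begin{proof}
Since $[G]$ is closed, it suffices to show that it is infinite.

First we show that no filter satisfying the hypotheses is an ultrafilter. Suppose $G$ is one, with base $\mathcal{B}$. For each $x\in2^\omega$ there are $i(x)<2$ and $A_x\in\mathcal{B}$ with $A_x\subseteq Z^{i(x)}_x$. If each $A\in\mathcal{B}$ were equal to $A_x$ for only finitely many $x$, then $\mathfrak{c}\le|\mathcal{B}|\cdot\aleph_0<\mathfrak{c}$. So some $A\in\mathcal{B}$ is contained in $Z^{i(x)}_x$ for infinitely many $x$, and \eqref{eq:indep} gives $\overline{d}(A)\le2^{-k}$ for every $k$, a contradiction.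

Now suppose $[G]=\{Y_1,\dots,Y_s\}$ with the $Y_i$ distinct. Partition $D$ into sets $B_1,\dots,B_s$ with $B_i\in Y_i$. If for every $i$ there were $A_i\in G$ with $\overline{d}(A_i\cap B_i)=0$, then $A=\bigcap_iA_i\in G$ would satisfy $\overline{d}(A)\le\sum_i\overline{d}(A_i\cap B_i)=0$. So for some $i$ all sets $A\cap B_i$, $A\in G$, have positive upper density, and the filter $G_i$ generated by $G\cup\{B_i\}$ satisfies the hypotheses of the proposition. An ultrafilter extending $G_i$ is some $Y_j$ containing $B_i$, which forces $j=i$. Hence $G_i=\bigcap[G_i]=Y_i$ is an ultrafilter, contrary to the first part.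
\end{proof}

\begin{remark}\label{rem:c}
The bound on the size of the base cannot be dropped. An ultrafilter extending the filter $\{D\setminus B:\overline{d}(B)=0\}$ has only members of positive upper density, has a base of size at most $\mathfrak{c}$, and has exactly one ultrafilter extension.
\end{remark}

\section{Discrete sets of positive density}\label{sec:step}

\subsection*{Good pairs}
Each step of the recursion will use a finitely additive measure, obtained as a limit of the $d_n$, that gives positive mass to all sets collected so far. Positive upper density alone does not provide such a measure. Let $M_j\subseteq[j,\infty)$, $j\ge1$, be disjoint infinite sets, choose $S_n\subseteq J_n$ with $d_n(S_n)=2^{-j}$ for $n\in M_j$, and let $A_k=\bigcup_{j\ge k}\bigcup_{n\in M_j}S_n$. The sets $A_1\supseteq A_2\supseteq\cdots$ have positive upper density. But for $\eta>0$ the set $\{n:d_n(A_1)\ge\eta\}$ is covered by finitely many $M_j$, and $A_k$ is empty on the corresponding blocks once $k$ is large. We therefore record for each set a lower bound, and demand that finitely many bounds are met simultaneously.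

\begin{definition}
A \emph{good pair} $(\mathcal{A},\varepsilon)$ consists of a family $\mathcal{A}\subseteq\mathcal{P}(D)$ that is closed under finite intersections and contains all cofinite subsets of $D$, and a function $\varepsilon\colon\mathcal{A}\to(0,1]$, such that any finitely many of the sets
\[
E_A=\{n:d_n(A)\ge\varepsilon(A)\}\qquad(A\in\mathcal{A})
\]
have infinite intersection. We write $(\mathcal{A},\varepsilon)\le(\mathcal{A}',\varepsilon')$ if $\mathcal{A}\subseteq\mathcal{A}'$ and $\varepsilon'{\upharpoonright}\mathcal{A}=\varepsilon$.
\end{definition}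

In a good pair, $\mathcal{A}$ is infinite, $D\in\mathcal{A}$, and $\overline{d}(A)\ge\varepsilon(A)>0$ for all $A\in\mathcal{A}$. The cofinite sets with $\varepsilon\equiv1$ form a good pair, since each $E_A$ is then cofinite. The union of a chain of good pairs is a good pair, because each requirement involves finitely many sets at a time.

\begin{proposition}[Step lemma]\label{prop:step}
Let $(\mathcal{A},\varepsilon)$ be a good pair with $|\mathcal{A}|<\mathfrak{d}$, and let $(p_y)_{y\in D}$ be pairwise distinct ultrafilters on $\omega$. Then there are a set $X$ discrete for $(p_y)_{y\in D}$ and a good pair $(\mathcal{A}',\varepsilon')\ge(\mathcal{A},\varepsilon)$ with $X\in\mathcal{A}'$ and $|\mathcal{A}'|=|\mathcal{A}|$.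
\end{proposition}

Discreteness will always be verified through the following criterion.

\begin{lemma}\label{lem:fto}
Let $(p_y)_{y\in D}$ be pairwise distinct, let $O_0,O_1,\dots\subseteq\omega$ and $X\subseteq D$, and suppose that $h(y)=\min\{j:O_j\in p_y\}$ exists for all $y\in X$. If $h$ is finite-to-one on $X$, then $X$ is discrete for $(p_y)_y$.
\end{lemma}

\begin{proof}
The sets $Q_j=O_j\setminus\bigcup_{j'<j}O_{j'}$ are pairwise disjoint, and $Q_{h(y)}\in p_y$ for $y\in X$. For each $j$, the finitely many distinct ultrafilters $p_y$ with $y\in X$ and $h(y)=j$ have pairwise disjoint members, which we intersect with $Q_j$.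
\end{proof}

So we want sets $O_j$ that catch all points $p_y$ under consideration, while every finite union of them misses a fixed proportion of the points in infinitely many blocks. To choose such $O_j$ we need to know where in $\beta\omega$ the points of a typical late block are located. This information is a measure.

\subsection*{The limit measures}
Fix pairwise distinct $(p_y)_{y\in D}$ and a nonprincipal ultrafilter $U$ on $\omega$. For a bounded real sequence $(a_n)$, the limit $U\text{-}\lim_na_n$ is the unique real $a$ with $\{n:|a_n-a|<\eta\}\in U$ for all $\eta>0$. It is linear and monotone, and it agrees with the ordinary limit when the latter exists. Hence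
\[
\nu(B)=U\text{-}\lim_nd_n(B)\qquad(B\subseteq D)
\]
is a finitely additive probability measure on $\mathcal{P}(D)$ that vanishes on finite sets. For $O\subseteq\omega$ let $O^\sharp=\{y\in D:O\in p_y\}$; the map $O\mapsto O^\sharp$ preserves finite unions, finite intersections and complements. For $X\subseteq D$ let $P_X=\{p_y:y\in X\}$, a countable and hence Borel subset of $\beta\omega$.

Recall the Riesz representation theorem: every positive linear functional on $C(K)$, with $K$ compact Hausdorff, is integration against a unique regular Borel measure, where regular means that the measure of a Borel set is approximated by open sets from outside and by compact sets from inside. For $B\subseteq D$ let $\mu_B$ be the regular Borel measure on $\beta\omega$ that represents the functional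
\[
F\longmapsto U\text{-}\lim_n\frac{1}{|J_n|}\sum_{y\in B\cap J_n}F(p_y)\qquad(F\in C(\beta\omega)),
\]
and let $\mu=\mu_D$. Thus $\mu_B$ is the limiting distribution of the points $p_y$ with $y\in B\cap J_n$.
\begin{enumerate}
\item[(M1)] $\mu_B(\widehat{O})=\nu(B\cap O^\sharp)$ for $O\subseteq\omega$; in particular $\mu_B(\beta\omega)=\nu(B)$. (Take $F$ to be the indicator function of $\widehat{O}$.)
\item[(M2)] $\mu_{B\cup B'}=\mu_B+\mu_{B'}$ for disjoint $B,B'$, by uniqueness. Hence $\mu_B\le\mu_{B'}$ if $B\subseteq B'$, and $\mu_{B\cup B'}\le\mu_B+\mu_{B'}$ for all $B,B'$.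
\item[(M3)] For $u\in\beta\omega$ and $\eta>0$ there is $O\in u$ with $\mu(\widehat{O}\setminus\{u\})\le\eta$. (Take an open set containing $u$ of measure at most $\mu(\{u\})+\eta$, and a basic neighborhood of $u$ inside it.)
\end{enumerate}

\subsection*{The simplest case}
Let $\mathcal{A}$ consist of the cofinite sets, so that we only want a discrete $X$ of positive upper density, and assume $\mu(\{p_y\})=0$ for all $y\in D$. Enumerate $D=\{y_0,y_1,\dots\}$. By (M3) choose $O_j\in p_{y_j}$ with $\mu(\widehat{O}_j)\le2^{-j-2}$. The function $h$ of Lemma~\ref{lem:fto} is defined on all of $D$, since $h(y_i)\le i$, and by (M1)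
\[
\nu(\{y:h(y)\ge l\})=\mu\Bigl(\beta\omega\setminus\bigcup_{j<l}\widehat{O}_j\Bigr)\ge1-\sum_j2^{-j-2}=\frac12\qquad\text{for all }l.
\]
So there are $n_0<n_1<\cdots$ with $d_{n_l}(\{y:h(y)\ge l\})\ge\frac14$. Put
\[
X=\bigcup_l\{y\in J_{n_l}:h(y)\ge l\}.
\]
A point $y\in X$ with $h(y)=j$ lies in one of the blocks $J_{n_0},\dots,J_{n_j}$, so $h$ is finite-to-one on $X$ and $X$ is discrete. Also $d_{n_l}(X)\ge\frac14$ for all $l$. Nothing puts $\{n_l:l\in\omega\}$ into $U$, and if it is not in $U$ then $\nu(X)=0$. For this reason good pairs do not refer to a fixed $U$: each application of the step lemma chooses a new one.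

In general three difficulties arise.
\begin{enumerate}
\item[(i)] \emph{Atoms.} The measure may charge the points $p_y$, and then $O_j$ cannot be made small. Such mass is useless as long as $y$ is kept: if $X$ is discrete via $(C_y)$, then $X\cap C_y^\sharp=\{y\}$ for $y\in X$, so $\mu_X(\{p_y\})\le\nu(\{y\})=0$. We pass to a set $X_0$ on which every $A\in\mathcal{A}$ has mass outside $P_{X_0}$.
\item[(ii)] \emph{Small sets.} The numbers $\nu(A)$ need not be bounded away from $0$, so no fixed budget for $\sum_j\mu(\widehat{O}_j)$ protects all $A$ at once.
\item[(iii)] \emph{Many sets.} The blocks $J_{n_l}$ must serve every finite subfamily of $\mathcal{A}$ infinitely often, and $\mathcal{A}$ may be uncountable.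
\end{enumerate}
For countable $\mathcal{A}$ one would treat the $k$-th requirement at stage $k$. The next section provides the substitutes for this below $\mathfrak{d}$.

\section{Diagonalizing fewer than $\mathfrak{d}$ requirements}\label{sec:diag}

\begin{lemma}\label{lem:D1}
Let $|\Lambda|<\mathfrak{d}$ and $\rho_\lambda\in\omega^\omega$ for $\lambda\in\Lambda$. There is a nondecreasing $b\in\omega^\omega$ such that for every $\lambda$ we have $b(l)\ge\rho_\lambda(l)$ for infinitely many $l$.
\end{lemma}

\begin{proof}
The $\rho_\lambda$ do not form a dominating family, so some $g$ satisfies $g(l)>\rho_\lambda(l)$ for infinitely many $l$, for every $\lambda$. Let $b(l)=\max_{j\le l}g(j)$.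
\end{proof}

In the second lemma the bound to be exceeded at stage $k$ depends on the choices made before stage $k$.

\begin{lemma}\label{lem:D2}
Let $|\Lambda|<\mathfrak{d}$ and $r_\lambda\colon\omega^{<\omega}\to\omega$ for $\lambda\in\Lambda$. There is a strictly increasing $R\in\omega^\omega$ such that for every $\lambda$ there is $k$ with $R(k)\ge r_\lambda(R{\upharpoonright}k)$.
\end{lemma}

\begin{proof}
Let $\rho_\lambda$ be strictly increasing with $\rho_\lambda(n)\ge r_\lambda(t)$ for all sequences $t$ of length at most $n+1$ with entries at most $n$. Define $e_\lambda(0)=0$ and $e_\lambda(k+1)=\rho_\lambda(e_\lambda(k))$. Take $b$ from Lemma~\ref{lem:D1} for the functions $e_\lambda$, and let $R(0)=0$ and $R(k)=k+b(k)$ for $k\ge1$. Then $R$ is strictly increasing, and for each $\lambda$ there is $m\ge1$ with $R(m)>e_\lambda(m)$.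

Fix $\lambda$ and such an $m$. If $R(k)<\rho_\lambda(R(k-1))$ held for all $1\le k\le m$, then induction from $R(0)=e_\lambda(0)$ would give $R(k)\le\rho_\lambda(e_\lambda(k-1))=e_\lambda(k)$ for these $k$, which is false for $k=m$. So $R(k)\ge\rho_\lambda(R(k-1))$ for some $k\ge1$. The sequence $R{\upharpoonright}k$ has entries at most $R(k-1)$ and length $k\le R(k-1)+1$. Hence $R(k)\ge\rho_\lambda(R(k-1))\ge r_\lambda(R{\upharpoonright}k)$.
\end{proof}

\section{Proof of the step lemma}\label{sec:proofstep}

Let $(\mathcal{A},\varepsilon)$ and $(p_y)_{y\in D}$ be as in Proposition~\ref{prop:step}. Finite intersections of the sets $E_A$ are infinite, so there is a nonprincipal ultrafilter $U$ on $\omega$ containing all $E_A$. Define $\nu$, $\mu_B$ and $\mu$ from $U$ as in Section~\ref{sec:step}. Then $\nu(A)\ge\varepsilon(A)>0$ for all $A\in\mathcal{A}$.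

\subsection*{Step 1: mass outside the family}
\emph{There is $X_0\subseteq D$ with $\mu_{A\cap X_0}(\beta\omega\setminus P_{X_0})>0$ for all $A\in\mathcal{A}$.}

We look for $X_0$ among the halves $Z^i_x$. If an atom sits at $p_y$, then in the half that omits $y$ it no longer sits at a point of the family, and independence shows that the mass of the atom cannot follow $y$ through many cuts.

Suppose that every $Z^i_x$ fails. For each $x$, intersect a witness for $Z^0_x$ with a witness for $Z^1_x$; by monotonicity in (M2) this gives $A_x\in\mathcal{A}$ such that $\mu_{A_x\cap Z^i_x}$ is concentrated on $P_{Z^i_x}$ for both $i<2$. Since $|\mathcal{A}|<\mathfrak{d}\le\mathfrak{c}$, there are $A\in\mathcal{A}$ and an infinite $I\subseteq2^\omega$ with $A_x=A$ for $x\in I$. For $x\in I$, the measure $\mu_A=\mu_{A\cap Z^0_x}+\mu_{A\cap Z^1_x}$ is concentrated on the countable set $P_D$, and its total mass is $\nu(A)>0$. So $a=\mu_A(\{p_y\})>0$ for some $y\in D$. For $x\in I$ let $i(x)$ be such that $y\in Z^{i(x)}_x$. As the ultrafilters $p_z$ are pairwise distinct, $p_y\notin P_{Z^{1-i(x)}_x}$, and therefore $\mu_{A\cap Z^{1-i(x)}_x}(\{p_y\})=0$.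 Take distinct $x_1,\dots,x_k\in I$ with $2^{-k}<a$, and let $B=\bigcap_jZ^{i(x_j)}_{x_j}$. The set $A$ is the union of $A\cap B$ and the sets $A\cap Z^{1-i(x_j)}_{x_j}$, so (M2), (M1) and \eqref{eq:indep} give
\[
a\le\mu_{A\cap B}(\{p_y\})+\sum_{j=1}^k\mu_{A\cap Z^{1-i(x_j)}_{x_j}}(\{p_y\})\le\nu(B)+0=2^{-k}<a,
\]
a contradiction.

Fix $X_0$, and for $A\in\mathcal{A}$ and Borel $K\subseteq\beta\omega$ let
\[
m_A(K)=\mu_{A\cap X_0}(K\setminus P_{X_0}).
\]
Each $m_A$ is a nonzero finite Borel measure, and $m_{A\cap A'}\le m_A$ by (M2).

\subsection*{Step 2: a point charged by all $m_A$}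
\emph{There is $q\in\beta\omega$ with $m_A(\widehat{O})>0$ for all $A\in\mathcal{A}$ and all $O\in q$.}

The purpose of $q$ is to guarantee that finitely many neighborhoods $\widehat{O}_j$, however they compare in size with $m_A$, never swallow all of its mass: it will suffice that they avoid $q$.

Let $S_A$ be the set of $u\in\beta\omega$ with $m_A(\widehat{O})>0$ for all $O\in u$. Its complement is the union of the $m_A$-null basic clopen sets, so $S_A$ is closed. It is nonempty, since otherwise finitely many null sets would cover the compact space $\beta\omega$. Moreover $S_{A\cap A'}\subseteq S_A\cap S_{A'}$ and $\mathcal{A}$ is closed under finite intersections. By compactness there is $q\in\bigcap_{A\in\mathcal{A}}S_A$.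

Let $X_1=X_0\setminus\{y:p_y=q\}$; at most one point is removed. The set $X_1$ is infinite, because $\nu(X_1)=\nu(X_0)\ge m_D(\beta\omega)>0$. Enumerate $X_1=\{y_0,y_1,\dots\}$ without repetition and write $p_j$ for $p_{y_j}$.

\subsection*{Step 3: neighborhoods that leave mass for every $A$}
\emph{There are $O_j\in p_j$ $(j\in\omega)$ and reals $c_A\in(0,1]$ $(A\in\mathcal{A})$ such that, with $h(y)=\min\{j:O_j\in p_y\}$ for $y\in X_1$,}
\begin{equation}\label{eq:mass}
\nu(\{y\in A\cap X_1:h(y)\ge l\})\ge c_A\qquad\text{for all }A\in\mathcal{A}\text{ and }l\in\omega.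
\end{equation}

A set $A$ is safe if at some stage $k$ the neighborhoods from $k$ on have total mass at most half of what the first $k$ neighborhoods left of $m_A$. Lemma~\ref{lem:D2} finds such a stage for every $A$.

For $j,s\in\omega$ choose $O^s_j\in p_j$ with $O^s_j\notin q$ and $\mu(\widehat{O}^s_j\setminus\{p_j\})\le2^{-j-s-2}$: take a set from (M3) and intersect it with a member of $p_j$ that is not in $q$, which exists as $p_j\ne q$. For $A\in\mathcal{A}$ and $t=(t_0,\dots,t_{k-1})\in\omega^k$ let
\[
\delta(A,t)=m_A\Bigl(\beta\omega\setminus\bigcup_{j<k}\widehat{O}^{t_j}_j\Bigr).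
\]
Since $\omega\setminus\bigcup_{j<k}O^{t_j}_j\in q$, Step 2 gives $\delta(A,t)>0$. Let $r_A(t)$ be the least $r$ with $2^{-r}\le\delta(A,t)$. As $|\mathcal{A}|<\mathfrak{d}$, Lemma~\ref{lem:D2} yields a strictly increasing $R$ and, for each $A\in\mathcal{A}$, a number $k_A$ with $R(k_A)\ge r_A(R{\upharpoonright}k_A)$. Put $O_j=O^{R(j)}_j$ and $c_A=\frac12\delta(A,R{\upharpoonright}k_A)$. The function $h$ is defined on $X_1$ because $h(y_i)\le i$.

To prove \eqref{eq:mass}, fix $A$, write $k=k_A$ and $\delta=\delta(A,R{\upharpoonright}k)$, so that $2^{-R(k)}\le\delta$. The left side of \eqref{eq:mass} decreases in $l$, so we may assume $l\ge k$. We have $\{y\in A\cap X_1:h(y)\ge l\}=A\cap X_1\cap(\omega\setminus\bigcup_{j<l}O_j)^\sharp$ and $\nu(X_0\setminus X_1)=0$. By (M1) the left side equals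
\[
\mu_{A\cap X_0}\Bigl(\beta\omega\setminus\bigcup_{j<l}\widehat{O}_j\Bigr)\ge m_A\Bigl(\beta\omega\setminus\bigcup_{j<l}\widehat{O}_j\Bigr)\ge\delta-\sum_{k\le j<l}m_A(\widehat{O}_j).
\]
The measure $m_A$ ignores $p_j\in P_{X_0}$ and $\mu_{A\cap X_0}\le\mu$, so $m_A(\widehat{O}_j)\le\mu(\widehat{O}_j\setminus\{p_j\})\le2^{-j-R(j)-2}$. As $R$ is increasing,
\[
\sum_{j\ge k}2^{-j-R(j)-2}\le2^{-R(k)}\sum_{j\ge0}2^{-j-2}=2^{-R(k)-1}\le\frac{\delta}{2},
\]
and \eqref{eq:mass} follows.

\subsection*{Step 4: thinning out}
It remains to make $h$ finite-to-one. The function $b$ below replaces the sequence $l\mapsto n_l$ of the simplest case.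

For a finite nonempty $F\subseteq\mathcal{A}$ and $l\in\omega$ let $N(F,l)$ be the set of all $n$ such that
\[
d_n(A)\ge\varepsilon(A)\quad\text{and}\quad d_n(\{y\in A\cap X_1:h(y)\ge l\})\ge c_A/2\qquad\text{for all }A\in F.
\]
By the choice of $U$ and by \eqref{eq:mass}, $N(F,l)$ is a finite intersection of members of $U$, hence infinite. Let $\rho_F(l)$ be its least element that is at least $l$. There are $|\mathcal{A}|<\mathfrak{d}$ such sets $F$, so Lemma~\ref{lem:D1} gives a nondecreasing $b$ such that for each $F$ we have $b(l)\ge\rho_F(l)$ for infinitely many $l$. Put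
\[
X=\bigcup_n\{y\in X_1\cap J_n:n\le b(h(y))\}.
\]
The points $y\in X$ with $h(y)=j$ lie in $J_0\cup\dots\cup J_{b(j)}$, so $h$ is finite-to-one on $X$, and $X$ is discrete for $(p_y)_y$ by Lemma~\ref{lem:fto}.

We claim that for every finite nonempty $F\subseteq\mathcal{A}$ there are infinitely many $n$ with
\begin{equation}\label{eq:pos}
d_n(A)\ge\varepsilon(A)\quad\text{and}\quad d_n(A\cap X)\ge c_A/2\qquad\text{for all }A\in F.
\end{equation}
Let $l$ satisfy $b(l)\ge\rho_F(l)$, and put $n=\rho_F(l)$. If $y\in X_1\cap J_n$ and $h(y)\ge l$, then $n\le b(l)\le b(h(y))$, so $y\in X$. Since $n\in N(F,l)$, this gives \eqref{eq:pos}. There are infinitely many such $l$, and $n\ge l$.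

\subsection*{Step 5: the new pair}
Let $\mathcal{A}'=\mathcal{A}\cup\{A\cap X:A\in\mathcal{A}\}$. This family is closed under finite intersections, contains $X=D\cap X$, and has the same infinite cardinality as $\mathcal{A}$. Let $\varepsilon'$ extend $\varepsilon$; for $B\in\mathcal{A}'\setminus\mathcal{A}$ fix one $A_B\in\mathcal{A}$ with $B=A_B\cap X$ and put $\varepsilon'(B)=c_{A_B}/2$. Given finitely many members of $\mathcal{A}'$, let $F$ consist of those in $\mathcal{A}$ and of the sets $A_B$ for the remaining ones. Every $n$ satisfying \eqref{eq:pos} has $d_n(B)\ge\varepsilon'(B)$ for all the given sets $B$. So $(\mathcal{A}',\varepsilon')$ is a good pair, and Proposition~\ref{prop:step} is proved. \qed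

\section{The recursion of length $\mathfrak{d}$}\label{sec:recursion}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Index the given $Q$-points by the set $D=\bigcup_nJ_n$ of Section~\ref{sec:density}, and enumerate $\Phi=\{\varphi_\alpha:\alpha<\mathfrak{d}\}$, with repetitions if necessary. By Lemma~\ref{lem:iso}, for each $\alpha$ the ultrafilters $\varphi_\alpha(V_y)$, $y\in D$, are pairwise distinct.

We construct an increasing chain of good pairs $(\mathcal{A}_\alpha,\varepsilon_\alpha)$, $\alpha<\mathfrak{d}$, with $|\mathcal{A}_\alpha|\le|\alpha|+\aleph_0$. Let $\mathcal{A}_0$ be the family of cofinite sets and $\varepsilon_0\equiv1$. At limit stages take unions; a union of $|\alpha|$ families of size at most $|\alpha|+\aleph_0$ obeys the bound. Given $(\mathcal{A}_\alpha,\varepsilon_\alpha)$, we have $|\mathcal{A}_\alpha|<\mathfrak{d}$ because $\mathfrak{d}$ is uncountable. Proposition~\ref{prop:step}, applied to $p_y=\varphi_\alpha(V_y)$, gives $(\mathcal{A}_{\alpha+1},\varepsilon_{\alpha+1})$ with $|\mathcal{A}_{\alpha+1}|=|\mathcal{A}_\alpha|$ and a set $X_\alpha\in\mathcal{A}_{\alpha+1}$ that is discrete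 for $(\varphi_\alpha(V_y))_y$.

The family $\mathcal{A}=\bigcup_{\alpha<\mathfrak{d}}\mathcal{A}_\alpha$ is closed under finite intersections, its members have positive upper density, and $|\mathcal{A}|\le\mathfrak{d}<\mathfrak{c}$. It is a base of a filter $G$, and $|[G]|=2^{\mathfrak{c}}$ by Proposition~\ref{prop:many}. Let $H=\{W_Y:Y\in[G]\}$. Since $X_\alpha\in G$ for all $\alpha<\mathfrak{d}$, Proposition~\ref{prop:limits} shows that every member of $H$ is a $Q$-point and that $W_Y,W_{Y'}$ are not nearly coherent for $Y\ne Y'$ in $[G]$; by Lemma~\ref{lem:coh} they are not isomorphic either. In particular $Y\mapsto W_Y$ is injective on $[G]$, so $|H|=2^{\mathfrak{c}}$. As a continuous image of the compact set $[G]$, the set $H$ is closed, and it lies in the closure of $\{V_y:y\in D\}$.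
\end{proof}

\begin{remark}
The recursion itself runs in ZFC: the step lemma needs only $|\mathcal{A}_\alpha|<\mathfrak{d}$, which is used through Lemmas~\ref{lem:D2} and~\ref{lem:D1} in Steps 3 and 4, and in the weaker form $|\mathcal{A}_\alpha|<\mathfrak{c}$ in Step 1. The hypothesis $\mathfrak{d}<\mathfrak{c}$ enters once, when Proposition~\ref{prop:many} is applied to the final filter. If $\mathfrak{d}=\mathfrak{c}$, then by Remark~\ref{rem:c} positive density no longer shows that $[G]$ is infinite, and this is the case in which Theorem~\ref{thm:dichotomy} relies on the trichotomy. That the $V_y$ are pairwise non-isomorphic is also used once, to make the $\varphi_\alpha(V_y)$ distinct.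
\end{remark}

\begin{thebibliography}{9}

\bibitem{Eng}
Engelking, \emph{General Topology}.

\bibitem{HO}
Silvan Horvath, Tan \"Ozalp, \emph{On the number of $Q$-points}, arXiv:2608.08223 (2026).

\end{thebibliography}
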